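\title{Non-monochromatic triangles in $k$-edge-colored graphs}

\begin{abstract}
Let the edges of a graph on $n\ge1$ vertices be colored with $k\ge 2$ colors so that every color appears on at least $n^2/(4k-2)$ edges. We prove that the graph contains a triangle whose edges do not all have the same color. This confirms a conjecture posed by DeVos, McDonald and Montejano, and the constant $1/(4k-2)$ is best possible. We prove a weighted statement. An entropy inequality replaces the vertex weights by a mixture of the endpoint distributions of the color classes, and the color densities of the mixture are bounded by attaching one real parameter to each color.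
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{$k$-edge-colored graph} is a graph $G=(V,E)$ with a partition $E=E_1\sqcup\dots\sqcup E_k$; adjacent edges may have the same color. A triangle is \emph{monochromatic} if its three edges lie in one class $E_i$, and \emph{non-monochromatic} otherwise. We call $G$ \emph{good} if every triangle of $G$ is monochromatic.

A complete graph in one color is good, so goodness does not limit the total number of edges. What it limits is the size of the smallest color class. Let $n=|V|$. A balanced complete bipartite graph has no triangle, and sharing its edges equally gives about $n^2/(4k)$ edges of each color. Disjoint cliques of size $n/k$, one in each color, give about $n^2/(2k^2)$. A mixture of the two does better. Take disjoint cliques $A_1,\dots,A_k$ of size $an$, with $A_i$ in color $i$, and an independent set $B$ of size $(1-ka)n$. Join $A_i$ completely to $B$ in color $i$, and put no edges between different cliques. Each color has about $\frac12\bigl(a^2+2a(1-ka)\bigr)n^2$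 edges, and
\begin{equation}\label{eq:square}
a^2+2a(1-ka)=\frac1{2k-1}-(2k-1)\Bigl(a-\frac1{2k-1}\Bigr)^2 .
\end{equation}
The best choice $a=\frac1{2k-1}$ gives about $n^2/(4k-2)$ edges of each color. This suggests the following conjecture, posed in \cite{DMM}.

\begin{quote}
\emph{If $G=(V,E)$ is a $k$-edge-colored graph with $|E_i|>\frac1{4k-2}|V|^2$ for $1\le i\le k$, then $G$ contains a non-monochromatic triangle.}
\end{quote}

For $k=2$ it is known that $|E_1|,|E_2|>\frac13\binom n2$ forces a non-monochromatic triangle. We prove the conjecture for all $k$, through a weighted statement. For a probability vector $w$ on $V$ (nonnegative entries with sum $1$) put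
\[
e_i(w)=\sum_{uv\in E_i}w_uw_v ,
\]
so that $2e_i(w)$ is the probability that two independent $w$-random vertices are joined by an edge of color $i$.

\begin{theorem}\label{thm:main}
Let $k\ge2$, let $G$ be a good $k$-edge-colored graph with $E_i\ne\emptyset$ for all $i$, and let $w$ be a probability vector on $V$ with all $w_v>0$. Then there are $\theta_1,\dots,\theta_k>0$ with $\sum_i\theta_i=1$ and $\theta_i/\theta_j\le\frac32$ for all $i,j$ such that
\[
\prod_{i=1}^k\bigl(2e_i(w)\bigr)^{\theta_i}<\frac1{2k-1}.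
\]
In particular $\min_ie_i(w)<\frac1{4k-2}$.
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $k\ge2$ and let $G$ be a $k$-edge-colored graph on $n\ge1$ vertices with $|E_i|\ge\frac{n^2}{4k-2}$ for all $i$. Then $G$ contains a non-monochromatic triangle. The conjecture holds for every $k\ge1$.
\end{corollary}

\begin{proof}
All classes are nonempty, and $w\equiv1/n$ has $e_i(w)=|E_i|/n^2\ge\frac1{4k-2}$ for all $i$. By Theorem~\ref{thm:main}, $G$ is not good. In the remaining cases of the conjecture the hypothesis cannot hold: for $k=1$ it reads $|E|>\frac12n^2$, and for $n=0$ it reads $0>0$.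
\end{proof}

\begin{proposition}\label{prop:sharp}
Let $k\ge2$. For every $r\ge1$ there is a good graph on $n=(2k-1)r$ vertices with $|E_i|=\frac1{2k-1}\binom n2=\frac{n^2}{4k-2}-\frac n{4k-2}$ for all $i$. Hence no constant smaller than $\frac1{4k-2}$ works in the conjecture, and the supremum of $\min_ie_i(w)$ over good graphs and weights equals $\frac1{4k-2}$ and is not attained.
\end{proposition}

\begin{proof}
Take the construction above with $|A_i|=r$ and $|B|=(k-1)r$. A triangle has at most one vertex in $B$, and its other vertices lie in one $A_i$, so it has color $i$. Moreover $|E_i|=\binom r2+(k-1)r^2=\frac{r(n-1)}2=\frac1{2k-1}\binom n2$, and $|E_i|/n^2\to\frac1{4k-2}$ as $r\to\infty$. The value $\frac1{4k-2}$ is not reached: delete the vertices of weight $0$; then either some class is empty or Theorem~\ref{thm:main} applies.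
\end{proof}

For $k=2$ the known threshold $\frac13\binom n2$ is the value in Proposition~\ref{prop:sharp}; Corollary~\ref{cor:conj} has the same leading term and does not give the term of order $n$.

The proof uses goodness only in the following form.
\begin{itemize}
\item[(F)] If $ab\in E_c$, $bd\in E_{c'}$ and $c\ne c'$, then $ad\notin E$.
\end{itemize}
Without it nothing of the kind holds: a complete graph with equal color classes has about $n^2/(2k)$ edges of each color.

\section{From the minimum to an average}\label{sec:entropy}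

A minimum is at most a weighted average, and averages are easier to bound. But $\sum_c\theta_c\,2e_c(w)$ can be too large: if a large clique of color $1$ carries almost all the weight, the average with $\theta_c=\frac1k$ is close to $\frac1k>\frac1{2k-1}$. The remedy is to move to new weights $\rho$ in which every color receives its share $\theta_c$ of the mass, and to show that this does not decrease the geometric mean of the densities.

Let $\nu_i$ be a probability measure on $E_i$. Its \emph{endpoint distribution} is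
\[
\rho_i(v)=\tfrac12\,\nu_i\bigl(\{g\in E_i: v\in g\}\bigr),
\]
the law of a uniformly chosen end of a $\nu_i$-random edge. Thus $\mathbb E_{uv\sim\nu_i}[\psi(u)+\psi(v)]=2\sum_v\rho_i(v)\psi(v)$ for every function $\psi$ on $V$.

\begin{lemma}\label{lem:entropy}
Let $G$ be any $k$-edge-colored graph with all $E_c\ne\emptyset$, let $w$ be a probability vector with all $w_v>0$, and let $\nu_c(uv)=w_uw_v/e_c(w)$ for $uv\in E_c$. Let $\theta_1,\dots,\theta_k>0$ have sum $1$ and let $\rho=\sum_c\theta_c\rho_c$. Then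
\[
\prod_c\bigl(2e_c(w)\bigr)^{\theta_c}\le\sum_c\theta_c\,2e_c(\rho).
\]
\end{lemma}

\begin{proof}
Every end $v$ of an edge of color $c$ has $\rho(v)\ge\theta_c\rho_c(v)>0$. We have $e_c(\rho)=e_c(w)\,\mathbb E_{uv\sim\nu_c}\bigl[\frac{\rho(u)}{w_u}\frac{\rho(v)}{w_v}\bigr]$, so Jensen's inequality $\log\mathbb EZ\ge\mathbb E\log Z$ for a positive random variable $Z$ gives
\[
\log2e_c(\rho)\ge\log2e_c(w)+2\sum_{v:\,\rho(v)>0}\rho_c(v)\log\frac{\rho(v)}{w_v}.
\]
Multiply by $\theta_c$ and sum over $c$. Because $\rho$ is the mixture with the same coefficients $\theta_c$, the last terms add up to twice the relative entropy $\sum_{\rho(v)>0}\rho(v)\log\frac{\rho(v)}{w_v}$. It is nonnegative, since $\log t\le t-1$ gives $\sum_{\rho(v)>0}\rho(v)\log\frac{w_v}{\rho(v)}\le\sum_{\rho(v)>0}(w_v-\rho(v))\le0$. Hence $\prod_c(2e_c(w))^{\theta_c}\le\prod_c(2e_c(\rho))^{\theta_c}$, and the weighted inequality of arithmetic and geometric means, $\prod_ct_c^{\theta_c}\le\sum_c\theta_ct_c$, finishes the proof.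
\end{proof}

The coefficients $\theta_c$ may depend on $G$ and $w$. So Theorem~\ref{thm:main} follows at once from Lemma~\ref{lem:entropy} and the next proposition, which no longer mentions $w$. (The last claim of the theorem holds because a weighted geometric mean is at least the minimum.)

\begin{proposition}\label{prop:average}
Let $k\ge2$, let $G$ be good, and let $\nu_i$ be a probability measure on $E_i$ for $1\le i\le k$. Then there are $\theta_1,\dots,\theta_k>0$ with $\sum_i\theta_i=1$ and $\theta_i/\theta_j\le\frac32$ such that $\rho=\sum_i\theta_i\rho_i$ satisfies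
\[
\mathcal T:=\sum_c\theta_c\,2e_c(\rho)<\frac1{2k-1}.
\]
\end{proposition}

Let $X^c_{ij}=\sum_{u,v}\rho_i(u)\rho_j(v)\mathbf 1[uv\in E_c]$ be the probability that independent vertices $u\sim\rho_i$ and $v\sim\rho_j$ are joined in color $c$; note $X^c_{ij}=X^c_{ji}$. Then
\begin{equation}\label{eq:expand}
\mathcal T=\sum_{i,j}\theta_i\theta_j\sum_c\theta_cX^c_{ij},
\end{equation}
so it is enough to understand one color, or two colors, at a time.

\section{The model case}\label{sec:model}

We work out Proposition~\ref{prop:average} for cliques joined to an independent set, with unequal weights. This shows how to choose $\theta$ and which inequalities to look for. Let each clique $A_i$ have $M$ vertices of equal weight, let $\nu_i$ be as in Lemma~\ref{lem:entropy}, and let $M\to\infty$ with the totals $w(A_i)$ and $w(B)$ fixed and positive. The equalities of this section are limits.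

We have $2e_i(w)=w(A_i)^2+2w(A_i)w(B)$. A $\nu_i$-random edge meets $B$ with probability $2\beta_i$, where $\beta_i=\frac{w(B)}{w(A_i)+2w(B)}\in(0,\frac12)$. So $\rho_i(B)=\beta_i$ and $\rho_i(A_i)=1-\beta_i$, and for $i\ne j$
\begin{equation}\label{eq:model}
X^i_{ii}=1-\beta_i^2,\qquad X^i_{ij}=(1-\beta_i)\beta_j,\qquad X^j_{ij}=\beta_i(1-\beta_j),
\end{equation}
while all other $X^c_{ii}$ and $X^c_{ij}$ vanish. The mixture has $\rho(A_i)=\theta_i(1-\beta_i)$ and $\rho(B)=\sum_i\theta_i\beta_i$, and
\[
\mathcal T=\sum_i\theta_i\bigl(\rho(A_i)^2+2\rho(A_i)\rho(B)\bigr).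
\]

Equal coefficients do not suffice. Let $k=2$ and $w(A_2)\ll w(B)\ll w(A_1)$, so that $(\beta_1,\beta_2)$ is close to $(0,\frac12)$. With $\theta=(\frac12,\frac12)$ the masses of $A_1,A_2,B$ are $\frac12,\frac14,\frac14$, and $\mathcal T=\frac12\cdot\frac12+\frac12\cdot\frac3{16}=\frac{11}{32}>\frac13$. The clique with more mass has the larger density, and the average overshoots. If instead $\theta_i=s/(1-\beta_i)$, with $s$ chosen so that $\sum_i\theta_i=1$, then $\rho(A_i)=s$ for all $i$ and $\rho(B)=1-ks$. Now $\mathcal T=s^2+2s(1-ks)\le\frac1{2k-1}$ by \eqref{eq:square}.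

A general good graph has no set $B$. The plan is to \emph{define} a number $\alpha_j\in(0,\frac12]$ from color $j$ alone, by the first identity in \eqref{eq:model} (Section~\ref{sec:alpha}); to prove that the other two identities survive as an inequality (Sections~\ref{sec:local} and~\ref{sec:pairs}); and to take $\theta_j$ proportional to $1/(1-\alpha_j)$, truncated from below (Section~\ref{sec:sum}). From now on $G$ and the $\nu_i$ are as in Proposition~\ref{prop:average}.

\section{One color: the parameter $\alpha_j$}\label{sec:alpha}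

Fix a color $j$. We shall take $\theta_c=s\mu_c$ with $\mu_c\le2$, so the term $i=j$ of \eqref{eq:expand} calls for a bound on $\mu_jX^j_{jj}+2O_{jj}$, where $O_{jj}=\sum_{c\ne j}X^c_{jj}$. The term $O_{jj}$ is absent from the model, and its coefficient may exceed $\mu_j$. It can be afforded because an edge of another color between two $j$-edges destroys two other possible edges.

For $g=xy$ and $g'=x'y'$ in $E_j$ consider the four pairs in $\{x,y\}\times\{x',y'\}$. Let $N(g,g')$ be the number of pairs that are edges (a pair $(a,a)$ is not an edge), and let $N_O(g,g')$ be the number that are edges of a color other than $j$. If $xx'\in E\setminus E_j$, then (F) gives $xy'\notin E$ and $yx'\notin E$. Hence $N_O\ge1$ implies $N_O\le N\le2$. For $0\le\eta\le\frac12$ define the \emph{loss}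
\[
\ell_\eta(g,g')=4-N-\eta N_O,\qquad L=2-2\eta\in[1,2].
\]
It counts the non-adjacent pairs, minus a penalty $\eta$ for each edge of another color.

\begin{lemma}\label{lem:loss}
For $g,g'\in E_j$ we have $\ell_\eta(g,g')\ge0$ and $\ell_\eta(g,g)=2$. Moreover:
\begin{itemize}
\item[(L1)] if at least one of the four pairs is not in $E_j$, then $\ell_\eta(g,g')\ge1$;
\item[(L2)] if at least two of the four pairs are not in $E_j$, then $\ell_\eta(g,g')\ge L$.
\end{itemize}
\end{lemma}

\begin{proof}
If $N_O=0$, then $\ell_\eta$ is the number of pairs not in $E_j$, and $L\le2$. If $N_O\ge1$, then $\ell_\eta\ge4-2-2\eta=L\ge1$. For $g=g'=xy$ the pairs $(x,y),(y,x)$ are in $E_j$ and $(x,x),(y,y)$ are not edges.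
\end{proof}

Let $g,g'$ be independent samples from $\nu_j$. A vertex $a$ lies in $g$ with probability $2\rho_j(a)$, so
\begin{equation}\label{eq:meanloss}
\mathbb E\,\ell_\eta=4-4X^j_{jj}-4(1+\eta)O_{jj}.
\end{equation}
To obtain a multiple of $\mu_jX^j_{jj}+2O_{jj}$ we need $1+\eta=2/\mu_j$. The model suggests $\mu=\frac1{1-\alpha}$, that is $\eta=1-2\alpha$. For $\alpha<\frac14$ this exceeds $\frac12$, and then (L1) fails: in a $4$-cycle $xx'y'y$ with $xy,x'y'\in E_j$ and $xx',yy'\notin E_j$ the loss is $2-2\eta<1$. We therefore truncate. For $\alpha\in[0,\frac12]$ put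
\[
\mu(\alpha)=\max\Bigl\{\frac43,\frac1{1-\alpha}\Bigr\}\in\Bigl[\frac43,2\Bigr],\qquad\eta(\alpha)=\frac2{\mu(\alpha)}-1=\min\Bigl\{\frac12,1-2\alpha\Bigr\}.
\]
The function $\varphi(\alpha)=\mathbb E\,\ell_{\eta(\alpha)}-4\alpha^2$ is continuous on $[0,\frac12]$, and $\varphi(0)>0$ because $g=g'$ with positive probability. If $\varphi(\frac12)\ge0$, let $\alpha_j=\frac12$. Otherwise let $\alpha_j\in(0,\frac12)$ be a zero of $\varphi$. Write $\mu_j=\mu(\alpha_j)$ and $\eta_j=\eta(\alpha_j)$. Then
\begin{equation}\label{eq:alpha}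
\mathbb E\,\ell_{\eta_j}\ge4\alpha_j^2,\quad\text{with equality if }\alpha_j<\tfrac12 .
\end{equation}
In the model $O_{jj}=0$ and $\mathbb E\,\ell_\eta\to4\beta_j^2$, so $\alpha_j\to\beta_j$. In general, \eqref{eq:meanloss}, \eqref{eq:alpha} and $\mu_j(1+\eta_j)=2$ give
\begin{equation}\label{eq:S}
\mu_jX^j_{jj}+2O_{jj}\le\mu_j(1-\alpha_j^2).
\end{equation}

\section{An edge of another color}\label{sec:local}

The bound \eqref{eq:S} is weak when $\alpha_j$ is small. In that case the mean loss $4\alpha_j^2$ is small, so $\rho_j$ lives on a nearly complete graph of color $j$, and by (F) an edge of another color should have few neighbors there. The next lemma makes this exact. For a vertex $w$ let $P_w$ be the set of its neighbors in color $j$ and $Q_w$ the set of its neighbors in the other colors, so $N(w)=P_w\sqcup Q_w$.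

\begin{lemma}\label{lem:Q}
For every color $j$ and every edge $uv\in E\setminus E_j$,
\[
\alpha_j\bigl(\rho_j(P_u)+\rho_j(P_v)\bigr)+(1-\alpha_j)\bigl(\rho_j(Q_u)+\rho_j(Q_v)\bigr)\le2\alpha_j(1-\alpha_j),
\]
with strict inequality if $\alpha_j<\frac12$.
\end{lemma}

In the model, an edge with $u\in A_i$ and $v\in B$ has $\rho_j(P_v)=1-\beta_j$, $\rho_j(Q_u)=\beta_j$ and $\rho_j(P_u)=\rho_j(Q_v)=0$, so the two sides are equal in the limit. The reason for the coefficients $\alpha_j$ and $1-\alpha_j$ appears in Section~\ref{sec:pairs}.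

\begin{proof}
Throughout, $w\in\{u,v\}$ and $w'$ is the other end. From (F):
\begin{itemize}
\item[(i)] if $a\in Q_w$ and $b\in P_w$, then $ab\notin E$ (path $a,w,b$);
\item[(ii)] if $ab\in E_j$ and $a\in Q_w$, then $b\notin N(w)$ (path $w,a,b$); hence no two vertices of $Q_w$ are joined in color $j$;
\item[(iii)] if $a\in P_w$, then $a\notin N(w')$ (path $a,w,w'$; here $uv\notin E_j$ is used).
\end{itemize}

\emph{Types.} For $g\in E_j$ let $n_P(g)$ be the number of pairs $(a,w)$ with $a\in g\cap P_w$, and let $n_Q(g)$ be the number with $a\in g\cap Q_w$. The left side of the lemma is $\frac12\mathbb E[\alpha_jn_P+(1-\alpha_j)n_Q]$. By (ii), for each $w$ the edge $g$ meets $N(w)$ in nothing, in one or two vertices of $P_w$, or in one vertex of $Q_w$. By (iii), an end in $P_w$ is not adjacent to $w'$. So $g$ has exactly one of the following types, named by the sets that it meets. The last column is explained below.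
\begin{center}
\begin{tabular}{llccc}
type & subtypes & $(n_P,n_Q)$ & mass & $h$\\ \hline
$[PP]$ & $[P_uP_u]$, $[P_vP_v]$, $[P_uP_v]$ & $(2,0)$ & $y$ & $0$\\
$[PQ]$ & $[P_uQ_v]$, $[P_vQ_u]$ & $(1,1)$ & $m$ & $1$\\
$[QQ]$ & $[Q_uQ_v]$ & $(0,2)$ & $d$ & $2$\\
$[Q]$ & $[Q_u]$, $[Q_v]$ & $(0,1)$ & $\varepsilon=\varepsilon_u+\varepsilon_v$ & $1-\kappa$\\
$[P]$ & $[P_u]$, $[P_v]$ & $(1,0)$ & $f$ & $-\kappa$\\
$[\emptyset]$ & & $(0,0)$ & $z$ & $-2\kappa$
\end{tabular}
\end{center}
Masses are taken under $\nu_j$. In types $[PP]$ and $[PQ]$ the two named sets contain different ends of $g$; in type $[QQ]$ one end may lie in both $Q_u$ and $Q_v$. Always $n_P+n_Q\le2$. If $\alpha_j=\frac12$, the left side of the lemma is $\frac14\mathbb E[n_P+n_Q]\le\frac12$, as required.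

\emph{Normalization.} Let $\alpha=\alpha_j<\frac12$, and put
\[
\tau=2\alpha\in(0,1),\quad\gamma=1-\tau,\quad\kappa=\frac\tau{2\gamma}=\frac\alpha\gamma,\quad\eta=\eta_j\le\min\{\tfrac12,\gamma\},\quad\ell=\ell_\eta .
\]
By \eqref{eq:alpha}, $\mathbb E\,\ell=\tau^2$. Let $h=\bigl(\alpha n_P+(1-\alpha)n_Q-2\alpha\bigr)/\gamma$; its values are in the table. The strict inequality of the lemma says $\gamma\,\mathbb Eh<4\alpha(1-\alpha)-2\alpha=\tau\gamma$, that is $\mathbb Eh<\tau$. Suppose that $\mathbb Eh\ge\tau$. With $S=d+m+\varepsilon$, the mass of edges that meet $Q_u\cup Q_v$, this reads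
\begin{equation}\label{eq:constraint}
S+d-\kappa(\varepsilon+f+2z)\ge\tau .
\end{equation}
We shall derive $\mathbb E\,\ell>\tau^2$, a contradiction.

The idea is visible when only the types $[PP]$ and $[PQ]$ occur, as in the model. Then $\mathbb Eh=m$, any two edges of type $[PQ]$ have loss at least $1$ by (a) below, and so $\mathbb E\,\ell>m^2\ge\tau^2$. In general there are two competing effects. Type $[QQ]$ has $h=2$, so \eqref{eq:constraint} allows $S<\tau$; this is paid for by losses against the other types. Types $[Q_u]$ and $[Q_v]$ have no forced loss against each other; this is paid for by $h<1$.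

\emph{Losses.} Each bound below exhibits one pair (then (L1) applies) or two different pairs (then (L2) applies) that are not in $E_j$.
\begin{itemize}
\item[(a)] $g,g'$ both of type $[PQ]$, $[QQ]$ or $[Q]$, but not one $[Q_u]$ and the other $[Q_v]$: $\ell\ge1$. If both meet the same $Q_w$, use (ii). Otherwise neither is $[QQ]$, and the types are $[P_uQ_v]$ and $[P_vQ_u]$, or $[P_wQ_{w'}]$ and $[Q_w]$; one edge meets $Q_w$ and the other meets $P_w$, and (i) applies.
\item[(b)] $[QQ]$ and $[PQ]$: $\ell\ge L$. Let the second edge have ends $x\in P_w$ and $x'\in Q_{w'}$. The $Q_w$-vertex of the first edge is not adjacent to $x$ by (i), and its $Q_{w'}$-vertex is not joined to $x'$ in color $j$ by (ii).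
\item[(c)] $[QQ]$ and $[PP]$: $\ell\ge L$. For $[P_wP_w]$ the $Q_w$-vertex is adjacent to neither end. For $[P_uP_v]$ the $Q_u$-vertex is not adjacent to the end in $P_u$, and the $Q_v$-vertex is not adjacent to the end in $P_v$. All by (i).
\item[(d)] $[QQ]$ and $[P_w]$: $\ell\ge1$ by (i).
\item[(e)] $[Q_w]$ and $[P_wP_w]$: $\ell\ge L$. $[Q_w]$ and $[P_uP_v]$: $\ell\ge1$. $[Q_w]$ and $[P_w]$: $\ell\ge1$. All by (i).
\end{itemize}
For all other pairs of types use $\ell\ge0$.

\emph{Summation.} Put $t=Ly+f$, and let $\varepsilon_{\min}\le\varepsilon_{\max}$ be $\varepsilon_u,\varepsilon_v$ in order. We sum over ordered pairs $(g,g')$. Items (a) and (b) contribute $S^2-2\varepsilon_u\varepsilon_v+2(L-1)dm$, and items (c) and (d) contribute $2dt$. In (e), let $y_w$, $y_{uv}$, $f_w$ be the masses of $[P_wP_w]$, $[P_uP_v]$, $[P_w]$. The contribution is $\sum_w2\varepsilon_w(Ly_w+f_w)+2\varepsilon y_{uv}\ge2\varepsilon_{\min}t$, because $\varepsilon\ge2\varepsilon_{\min}\ge L\varepsilon_{\min}$. A diagonal pair $(g,g)$ was counted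 with the bound $1$ or $0$, while its loss is $2$; such pairs have positive probability. Hence
\[
\mathbb E\,\ell>S^2+2d\bigl[(L-1)m+t\bigr]-2\varepsilon_{\min}(\varepsilon_{\max}-t).
\]
Write $x_+=\max\{x,0\}$. We have $2\varepsilon_{\min}(\varepsilon_{\max}-t)\le\frac12(\varepsilon-t)_+^2$: the left side is at most $0$ if $\varepsilon_{\max}\le t$, and otherwise this is $2pq\le\frac12(p+q)^2$. So $\mathbb E\,\ell>\Psi$, with $\Psi$ as in Lemma~\ref{lem:numeric} below, and that lemma gives $\mathbb E\,\ell>\tau^2$.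
\end{proof}

\begin{lemma}\label{lem:numeric}
Let $0<\tau<1$, $\gamma=1-\tau$, $\kappa=\frac\tau{2\gamma}$, $0\le\eta\le\min\{\frac12,\gamma\}$ and $L=2-2\eta$. Let $y,m,d,\varepsilon,f,z\ge0$ have sum $1$, put $S=d+m+\varepsilon$ and $t=Ly+f$, and assume \eqref{eq:constraint}. Then
\[
\Psi:=S^2+2d\bigl[(L-1)m+t\bigr]-\tfrac12(\varepsilon-t)_+^2\ge\tau^2 .
\]
\end{lemma}

\begin{proof}
Replace $(y,f,z)$ by $(y+\frac f2,0,z+\frac f2)$. This keeps the sum, $S$ and $f+2z$, hence \eqref{eq:constraint}. It does not increase $t$, since $L\le2$, and $\Psi$ is nondecreasing in $t$. So we may assume $f=0$, $t=Ly$ and $y+z=1-S$.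

\emph{Case 1: $\delta:=\varepsilon-Ly>0$.} Here $\Psi\ge S^2-\frac12\delta^2$, and we show that $S$ exceeds $\tau$ by enough. Inserting $d\le S-\varepsilon$ and $z=1-S-y$ in \eqref{eq:constraint} gives
\[
2(1+\kappa)S\ge\tau+2\kappa+(1+\kappa)\varepsilon-2\kappa y .
\]
Now $2(1+\kappa)=\frac{1+\gamma}\gamma$, $\tau+2\kappa=\frac{\tau(1+\gamma)}\gamma$ and $2\kappa=\frac\tau\gamma$. Dividing by $2(1+\kappa)$,
\[
S\ge\tau+\frac\varepsilon2-\frac{\tau y}{1+\gamma}=\tau+\frac\delta2+y\Bigl(\frac L2-\frac\tau{1+\gamma}\Bigr),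
\]
and $\frac L2-\frac\tau{1+\gamma}=\frac{2\gamma}{1+\gamma}-\eta\ge\gamma-\eta\ge0$. So $S\ge\tau+\frac\delta2$. If $\delta\le4\tau$, then $S^2-\frac12\delta^2\ge\tau^2+\delta(\tau-\frac\delta4)\ge\tau^2$. If $\delta>4\tau$, then $S\ge\varepsilon\ge\delta$ and $S^2-\frac12\delta^2\ge\frac12\delta^2>\tau^2$.

\emph{Case 2: $\varepsilon\le Ly$.} Here $\Psi=S^2+2d[(L-1)m+Ly]$ with $L\ge1$, and there is nothing to prove if $S\ge\tau$. Let $\sigma=\tau-S>0$, so that $1-S=\gamma+\sigma$. By \eqref{eq:constraint}, $0\le\kappa(\varepsilon+2z)\le d-\sigma$; in particular $\sigma\le d\le S$. Since $m=S-d-\varepsilon$, $y=\gamma+\sigma-z$ and $L-1\le\frac L2$,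
\begin{align*}
(L-1)m+Ly&\ge(L-1)(S-d)+L(\gamma+\sigma)-\tfrac L2(\varepsilon+2z)\\
&\ge(L-1)(S-d)+L\Bigl(\gamma+\sigma-\frac{\gamma(d-\sigma)}\tau\Bigr)=:Y(d).
\end{align*}
It suffices to show $2dY(d)\ge\tau^2-S^2=\sigma(\tau+S)$ for $d\in[\sigma,S]$, with $S$ and $\sigma$ fixed. As $Y$ is affine and decreasing, $dY(d)$ is concave, so its minimum is at an endpoint. Note $S-\sigma=\tau-2\sigma$ and $\tau+S=2\tau-\sigma$.

At $d=\sigma$ we need $2Y(\sigma)\ge2\tau-\sigma$. With $L=2-2\eta$ and $\tau+\gamma=1$,
\[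
2(1-2\eta)(\tau-2\sigma)+4(1-\eta)(\gamma+\sigma)-2\tau+\sigma=4(\gamma-\eta)+(1+4\eta)\sigma>0 .
\]

At $d=S$ we have $Y(S)=L\bigl(\gamma+\sigma-\frac{\gamma(\tau-2\sigma)}\tau\bigr)=\frac{L(1+\gamma)\sigma}\tau$, so we need $2L(1+\gamma)S\ge\tau(\tau+S)$. From $\eta\le\gamma$ we get $L\ge2\tau$, and from $S\ge\sigma=\tau-S$ we get $\tau+S\le3S$. Thus $2L(1+\gamma)S\ge4\tau S\ge\tau(\tau+S)$.
\end{proof}

\section{Two colors}\label{sec:pairs}

Let $i\ne j$ and write $I=X^i_{ij}$, $J=X^j_{ij}$, $O=\sum_{c\ne i,j}X^c_{ij}$. Average Lemma~\ref{lem:Q} for the color $j$ over $uv\sim\nu_i$. The mean of $\rho_j(P_u)+\rho_j(P_v)$ is $2\sum_w\rho_i(w)\rho_j(P_w)=2J$, and the mean of $\rho_j(Q_u)+\rho_j(Q_v)$ is $2(I+O)$. This and the same computation with $i$ and $j$ exchanged give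
\begin{align}
\alpha_jJ+(1-\alpha_j)(I+O)&\le\alpha_j(1-\alpha_j),\label{eq:one}\\
\alpha_iI+(1-\alpha_i)(J+O)&\le\alpha_i(1-\alpha_i),\label{eq:two}
\end{align}
where \eqref{eq:one} is strict if $\alpha_j<\frac12$ and \eqref{eq:two} is strict if $\alpha_i<\frac12$. Both are equalities at the point suggested by \eqref{eq:model},
\[
(I_0,J_0,O_0)=\bigl((1-\alpha_i)\alpha_j,\ \alpha_i(1-\alpha_j),\ 0\bigr);
\]
for \eqref{eq:one}, $\alpha_j\alpha_i(1-\alpha_j)+(1-\alpha_j)(1-\alpha_i)\alpha_j=\alpha_j(1-\alpha_j)$. The next lemma says that this point maximizes the linear form that occurs in \eqref{eq:expand}.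

\begin{lemma}\label{lem:P}
For $i\ne j$,
\[
\mu_iI+\mu_jJ+2O\le\mu_i(1-\alpha_i)\alpha_j+\mu_j\alpha_i(1-\alpha_j),
\]
with strict inequality if $\alpha_i<\frac12$ or $\alpha_j<\frac12$.
\end{lemma}

\begin{proof}
It suffices to find $\lambda_i,\lambda_j>0$ with
\begin{equation}\label{eq:dual}
\begin{aligned}
\lambda_j(1-\alpha_j)+\lambda_i\alpha_i&=\mu_i,\qquad\lambda_j\alpha_j+\lambda_i(1-\alpha_i)=\mu_j,\\
\lambda_j(1-\alpha_j)+\lambda_i(1-\alpha_i)&\ge2 .
\end{aligned}
\end{equation}
Indeed, these are the coefficients of $I$, $J$, $O$ in $\lambda_j$ times \eqref{eq:one} plus $\lambda_i$ times \eqref{eq:two}. The right side of that combination equals its left side at $(I_0,J_0,0)$, which is $\mu_iI_0+\mu_jJ_0$, the bound of the lemma. Strictness is inherited because $\lambda_i,\lambda_j>0$.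

\emph{Both $\alpha_i,\alpha_j\ge\frac14$.} Take $\lambda_i=\mu_i$, $\lambda_j=\mu_j$. Since $\mu(1-\alpha)=1$ and $\mu\alpha=\mu-1$ for both colors, all three conditions hold with equality. This is the case for which the coefficients of Lemma~\ref{lem:Q} are designed.

\emph{Otherwise} $D:=1-\alpha_i-\alpha_j>0$ is the determinant of the two equations, and their solution is
\[
\lambda_j=\frac{\mu_i(1-\alpha_i)-\mu_j\alpha_i}D,\qquad\lambda_i=\frac{\mu_j(1-\alpha_j)-\mu_i\alpha_j}D .
\]
By symmetry let $\alpha_i<\frac14$, so $\mu_i=\frac43$. Then $\lambda_j>0$, since $\mu_i(1-\alpha_i)>1$ and $\mu_j\alpha_i<\frac12$. By the first equation the third condition is $\mu_i+\lambda_i(1-2\alpha_i)\ge2$, that is $3D\lambda_i(1-2\alpha_i)\ge2D$.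

If $\alpha_j\ge\frac14$, then $3D\lambda_i=3-4\alpha_j>0$, and
\[
(3-4\alpha_j)(1-2\alpha_i)-2(1-\alpha_i-\alpha_j)=(1-4\alpha_i)(1-2\alpha_j)\ge0 .
\]
If $\alpha_j<\frac14$, then $3D\lambda_i=4(1-2\alpha_j)>0$, and with $p=1-4\alpha_i>0$, $q=1-4\alpha_j>0$,
\[
4(1-2\alpha_i)(1-2\alpha_j)-2(1-\alpha_i-\alpha_j)=(1+p)(1+q)-1-\tfrac12(p+q)>0 .\qedhere
\]
\end{proof}

\section{The sum over all colors}\label{sec:sum}

Put $s=1/\sum_i\mu_i$ and $\theta_i=s\mu_i$. Since $\mu_i\in[\frac43,2]$, we have $\theta_i/\theta_j\le\frac32$. Let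
\[
a_i=\theta_i(1-\alpha_i),\qquad b=\sum_i\theta_i\alpha_i=1-\sum_ia_i ,
\]
the analogs of $\rho(A_i)$ and $\rho(B)$ in the model. In \eqref{eq:expand} bound $\theta_c\le2s$ for $c\notin\{i,j\}$. By \eqref{eq:S}, the term with $i=j$ is at most $\theta_i^3(1-\alpha_i^2)$. By Lemma~\ref{lem:P}, the term of an ordered pair $i\ne j$ is at most $\theta_i\theta_j(a_i\alpha_j+a_j\alpha_i)$, and these bounds add up to $2\sum_i\theta_ia_i(b-\theta_i\alpha_i)$. As $1-\alpha^2-2\alpha(1-\alpha)=(1-\alpha)^2$, we obtain
\begin{equation}\label{eq:T}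
\mathcal T\le\sum_i\theta_i(a_i^2+2a_ib),
\end{equation}
with strict inequality if some $\alpha_j<\frac12$; here $k\ge2$ provides a pair $i\ne j$ for which Lemma~\ref{lem:P} is strict. The right side is the value of $\mathcal T$ in the model.

If all $\alpha_i\ge\frac14$, then all $a_i$ equal $s$ and \eqref{eq:square} bounds the right side. The truncation of $\mu$ makes $a_i>s$ when $\alpha_i<\frac14$, and the spread of the $a_i$ increases the sum. Two effects compensate: the mean of the $a_i$ is away from the maximizer in \eqref{eq:square}, or the colors with large $\theta_i$ are those with the smallest $a_i$.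

\begin{lemma}\label{lem:R}
For $k\ge2$ we have $\sum_i\theta_i(a_i^2+2a_ib)\le\frac1{2k-1}$.
\end{lemma}

\begin{proof}
Write $\mu_i=\frac43+\omega_i$ and $a_i=s(1+x_i)$. If $\alpha_i\ge\frac14$, then $x_i=0$ and $\omega_i\ge0$. If $\alpha_i<\frac14$, then $\omega_i=0$ and $x_i=\frac{1-4\alpha_i}3\in[0,\frac13]$. Put
\[
\omega=\sum_i\omega_i,\qquad\bar x=\frac1k\sum_ix_i\le\frac13,\qquad v=\sum_ix_i^2-k\bar x^2,\qquad\bar a=s(1+\bar x).
\]
Then $\frac1s=\frac{4k}3+\omega$ and $b=1-k\bar a=s(\frac k3+\omega-k\bar x)$. Since $\sum_i\theta_i=1$,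
\[
\sum_i\theta_i(a_i^2+2a_ib)=(\bar a^2+2\bar ab)+\sum_i\theta_i(a_i-\bar a)(a_i+\bar a+2b).
\]
By \eqref{eq:square} and $(2k-1)\bar a-1=sW$,
\[
\bar a^2+2\bar ab=\frac1{2k-1}-\frac{s^2W^2}{2k-1},\qquad W=\frac{2k}3-1+(2k-1)\bar x-\omega .
\]
In the last sum split $\theta_i=\frac43s+\omega_is$. As $\sum_i(a_i-\bar a)=0$, the first part gives $\frac43s\bigl(\sum_ia_i^2-k\bar a^2\bigr)=\frac43s^3v$. In the second part $a_i=s$ whenever $\omega_i\ne0$, so it gives $-s^3\omega\bar x\bigl[2+\bar x+\frac{2k}3+2\omega-2k\bar x\bigr]$. Divide by $s^3$, drop $\bar x+2\omega\ge0$ from the bracket, and use $\frac1{s(2k-1)}\ge\frac{4k/3}{2k-1}\ge\frac23$. It suffices to show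
\begin{equation}\label{eq:R}
\tfrac43v\le\omega\bar x\bigl[2+\tfrac{2k}3(1-3\bar x)\bigr]+\tfrac23W^2 .
\end{equation}
Both terms on the right are nonnegative. From $x_i^2\le\frac13x_i$ we get $v\le k\bar x(\frac13-\bar x)$, that is
\begin{equation}\label{eq:var}
\tfrac43v\le\tfrac49k\bar x(1-3\bar x)\le\tfrac49k\bar x .
\end{equation}

If $\omega\ge\frac23$, the first term of \eqref{eq:R} is at least $\frac23\bar x\cdot\frac{2k}3(1-3\bar x)$, which suffices by \eqref{eq:var}.

If $\omega<\frac23$ and $k\ge3$, then $W\ge\frac13+(2k-1)\bar x$. The cross term of the square gives $\frac23W^2\ge\frac49(2k-1)\bar x\ge\frac49k\bar x$.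

Let $k=2$, so $W=\frac13+3\bar x-\omega$. If both $\alpha_i<\frac14$, then $\omega=0$ and $\frac23W^2\ge\frac43\bar x\ge\frac89\bar x\ge\frac43v$ by \eqref{eq:var}. If exactly one $\alpha_i<\frac14$, then $x_i=2\bar x$, so $\bar x\le\frac16$ and $\frac43v=\frac83\bar x^2$. The bracket in \eqref{eq:R} is then at least $\frac83$, which suffices when $\omega\ge\bar x$; when $\omega<\bar x$ we have $W\ge2\bar x$ and $\frac23W^2\ge\frac83\bar x^2$. If no $\alpha_i<\frac14$, then $v=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:average}]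
If some $\alpha_j<\frac12$, then \eqref{eq:T} is strict and Lemma~\ref{lem:R} gives $\mathcal T<\frac1{2k-1}$. If all $\alpha_i=\frac12$, then $\theta_i=\frac1k$, $a_i=\frac1{2k}$ and $b=\frac12$, so the right side of \eqref{eq:T} is $\frac{2k+1}{4k^2}$, which is less than $\frac1{2k-1}$ because $(2k+1)(2k-1)<4k^2$.
\end{proof}

By Section~\ref{sec:entropy}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{DMM} Matt DeVos, Jessica McDonald, Amanda Montejano, \emph{Non-monochromatic Triangles in a 2-Edge-Coloured Graph}, arXiv:1809.10088 (2018).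
\end{thebibliography}
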